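# Schinzel sequences exist only over the rational integers

## Spiraling outward in $\mathbb Z$, $\mathbb Z[i]$ and $\mathbb Z[\omega]$

The answer that one would first guess is "yes, at least in the friendliest rings". In $\mathbb Z$ the list $0,1,2,3,\dots$ has a striking property: for every $n\ge 1$ at once, its first $n$ terms represent each residue class mod $n$ exactly once. The list $0,1,-1,2,-2,\dots$ does it too. In the ring of integers $\mathcal O_K$ of a number field $K$, a nonzero ideal $I$ has $N(I)=|\mathcal O_K/I|$ residue classes, so the same demand makes sense. In $\mathbb Z[i]$, say, one would guess that listing the elements outward from the origin, in a well-chosen order, does the job: the first $N$ terms form a round patch, and $N$ classes should just fit into it.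

**Definition (Schinzel sequence).** Let $\mathbb N=\{0,1,2,\dots\}$. A sequence $(a_i)_{i\in\mathbb N}$ in $\mathcal O_K$ is a *Schinzel sequence* if for every nonzero ideal $I$ of $\mathcal O_K$ the elements $a_0,\dots,a_{N(I)-1}$ form a complete system of representatives of $\mathcal O_K/I$.

Schinzel's problem asks whether such a sequence exists for some $K\ne\mathbb Q$; we take it from Anna Szumowicz, "Simultaneous $\mathfrak p$-orderings and equidistribution", arXiv:2207.08233 (2022). Write $N(x)=N_{K/\mathbb Q}(x)$ for the norm of an element, and recall that $N((x))=|N(x)|$ for $0\ne x\in\mathcal O_K$.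

To test the guess we need one consequence of the definition, which will also drive the whole proof. *The terms of a Schinzel sequence are distinct, and*
$$|N(a_i-a_j)|\le j\qquad(i<j).\tag{1}$$
They are distinct because for $i\ne j$ there is an ideal $I$ with $N(I)>\max(i,j)$; both terms are then among the first $N(I)$, so they are incongruent mod $I$. For (1), put $x=a_i-a_j\neq 0$. If $|N(x)|\ge j+1$, then $a_i$ and $a_j$ are both among the first $N((x))$ terms, yet they are congruent mod $(x)$, a contradiction.

**The case of $\mathbb Z$.** Here (1) already determines everything: $(a_i)$ is a Schinzel sequence if and only if for every $n\ge1$ the set $\{a_0,\dots,a_{n-1}\}$ consists of $n$ consecutive integers. Indeed $n$ consecutive integers represent all classes mod $n$. Conversely, by (1) the first $n$ terms are $n$ distinct integers with pairwise differences at most $n-1$, so they fill an interval of $n$ consecutive integers.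

**The case of $\mathbb Z[i]$.** The norm is $|x|^2$. Translations, multiplication by a unit and complex conjugation preserve the Schinzel property, so we may take $a_0=0$, and then $a_1=1$, since $|N(a_1)|\le1$ makes $a_1$ a unit. Write the next terms as $x+iy$. By (1), each of $a_2,a_3$ has squared distance at most $3$ from $0$ and from $1$. So $x^2\le3$ and $(x-1)^2\le 3$, which gives $x\in\{0,1\}$, and $y\in\{-1,0,1\}$ with $y\ne0$ because the terms are distinct. Also $a_2-a_3$ has norm at most $3$, so $a_2$ and $a_3$ have the same $y$. After a conjugation, $\{a_0,a_1,a_2,a_3\}=\{0,1,i,1+i\}$. Now (1) requires $a_4=x+iy$ to satisfy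
$$\max(x^2,(x-1)^2)+\max(y^2,(y-1)^2)\le 4 .$$
If $x\notin\{0,1\}$, the first maximum is at least $4$ and the second at least $1$, which is too much. So $x\in\{0,1\}$, similarly $y\in\{0,1\}$, and $a_4$ repeats an earlier term. The guess fails in $\mathbb Z[i]$ at the fifth term, whatever the order.

**The case of $\mathbb Z[\omega]$.** Let $\zeta=e^{i\pi/3}$, so $\zeta^2=\zeta-1$ and $\mathbb Z[\zeta]=\mathbb Z[\omega]$. Here the spiral does better. Take
$$0,\ 1,\ \zeta,\ \zeta^2,\ -1,\ -\zeta,\ -\zeta^2,\ 1+\zeta,\ \zeta+\zeta^2 .$$
The norms of ideals up to $9$ are $1,3,4,7,9$. The first three terms differ by units. The first four have differences of norm $1$ or $3$, so they are incongruent modulo any ideal of norm $4$. The first seven (a hexagon with its center) have differences of norm at most $4<7$. The differences between $1+\zeta$ and the seven points have norms $3,1,1,4,7,7,4$; by rotation the same norms occur for $\zeta+\zeta^2$; and $(\zeta+\zeta^2)-(1+\zeta)=\zeta^2-1$ has norm $3$. So all differences of the nine points have norm at most $7<9$. The list is correct for every ideal of norm up to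 $9$, and the guess is still alive for this ring. An area count, below, will end it.

The following results are known. Wantula: if $K$ is quadratic, $\mathcal O_K$ admits no Schinzel sequence. Wasén: if $\mathcal O_K$ admits one, it is a principal ideal domain. Frisch: if $\mathcal O_K$ admits one, it is Euclidean with respect to $x\mapsto N((x))$. We use none of these. The answer turns out to be that the first guess is wrong for every $K\ne\mathbb Q$, and wrong by a definite margin.

## Three theorems

Fix $K$ of degree $d$ with discriminant $\Delta$. For an archimedean place $v$ let $|\cdot|_v$ be the ordinary absolute value under the corresponding embedding, and let $n_v=1$ if $v$ is real, $n_v=2$ if $v$ is complex. Then $|N(x)|=\prod_v|x|_v^{n_v}$ and $\sum_vn_v=d$; in particular there are at most $d$ such places.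

**Theorem A.** If $K\neq\mathbb Q$, then $\mathcal O_K$ has no Schinzel sequence. (For $K=\mathbb Q$, $(a_i)$ is a Schinzel sequence if and only if for every $n\ge1$ the set $\{a_0,\dots,a_{n-1}\}$ consists of $n$ consecutive integers.)

**Theorem B.** Let $K\ne\mathbb Q$ and $\kappa\ge1$. There are $\delta>0$ and $n_0$, depending on $K,\kappa$, such that for $n\ge n_0$ and $N:=(2\cdot n!)^d$ there is no finite set $A\subset\mathcal O_K$ with

- (a) $|N(a-b)|\le\kappa N$ for all $a,b\in A$;
- (b) $\displaystyle\sum_{c\in\mathcal O_K/(x)}\bigl|\#(A\cap c)-1\bigr|\le\delta N$ for every $x\in\mathcal O_K$ with $|N(x)|=N$.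

**Theorem C.** Let $\gamma_K$ be the supremum of all $c\in(0,1]$ for which there are a sequence $(a_i)$ in $\mathcal O_K$ and an $M_0$ such that for every ideal $I$ with $N(I)\ge M_0$ the elements $a_i$, $0\le i<cN(I)$, are pairwise incongruent mod $I$. Then $0<\gamma_K<1$ for every $K\ne\mathbb Q$, while $\gamma_{\mathbb Q}=1$. If $K$ is imaginary quadratic, then $\gamma_K=\pi/(2\sqrt{|\Delta|})$.

We call a $c$ as in Theorem C *admissible*. A Schinzel sequence makes $c=1$ admissible. The statement of Theorem A about $\mathbb Q$ was proved above.

## Areas of discs: imaginary quadratic fields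

The sensible first approach is geometric. If $K$ is imaginary quadratic, then $|N(x)|=|x|^2$, so (1) says that the first $n$ terms lie in a set of diameter less than $\sqrt n$. On the other hand, $n$ lattice points need area about $n$ times the covolume of $\mathcal O_K\subset\mathbb C$, which is $\sqrt{|\Delta|}/2$. A set of diameter $D$ has area at most $\pi D^2/4$ (the isodiametric inequality). This is enough to compute $\gamma_K$.

**Upper bound.** The purpose is to show $c\le\pi/(2\sqrt{|\Delta|})$ for every admissible $c$. Let $(a_i)$ and $M_0$ belong to $c$. The $a_i$ are distinct: given $i\neq j$, use an ideal $I$ with $N(I)\ge M_0$ and $cN(I)>\max(i,j)$. Let $i<j<n$ and $x=a_i-a_j$. If $|N(x)|\ge M_0$, the ideal $(x)$ is subject to the condition; as $a_i\equiv a_j$ mod $(x)$, we must have $j\ge c|N(x)|$, so $|x|^2\le j/c<n/c$. Otherwise $|x|^2<M_0$. For $n\ge cM_0$, the set $\{a_0,\dots,a_{n-1}\}$ therefore has diameter at most $\sqrt{n/c}$.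

Let $\Pi$ be a closed fundamental parallelogram of $\mathcal O_K$ and $r$ its diameter. The sets $a_i+\Pi$, $i<n$, do not overlap, and their union has area $n\sqrt{|\Delta|}/2$ and diameter at most $\sqrt{n/c}+r$. The isodiametric inequality gives
$$n\,\frac{\sqrt{|\Delta|}}2\le\frac\pi4\Bigl(\sqrt{n/c}+r\Bigr)^2 .$$
Divide by $n$ and let $n\to\infty$: $\sqrt{|\Delta|}/2\le\pi/(4c)$, as claimed.

**Lower bound.** The purpose is to show that every positive $c<\pi/(2\sqrt{|\Delta|})$ is admissible. Such a $c$ is less than $1$, because $|\Delta|\ge3$. List $\mathcal O_K$ by nondecreasing $|a|$, and let $\rho=|a_j|$. All elements of absolute value less than $\rho$ precede $a_j$, so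
$$j\ge\#\{a\in\mathcal O_K:|a|<\rho\}=\frac{2\pi}{\sqrt{|\Delta|}}\rho^2+O(\rho).$$
Since $\rho\to\infty$ as $j\to\infty$, for $i<j$ we get
$$0<|N(a_i-a_j)|\le4\rho^2\le\frac{2\sqrt{|\Delta|}}{\pi}\,j\,(1+o(1)),$$
and this is less than $j/c$ for all $j\ge j_0$, with a suitable $j_0\ge 2$. Put $M=\max_{i<j<j_0}|N(a_i-a_j)|$ and $M_0=M+1$. Suppose $a_i\equiv a_j$ mod $I$ with $i<j$. Then $a_i-a_j$ is a nonzero element of $I$, so $N(I)\le|N(a_i-a_j)|$. If $j<j_0$, this gives $N(I)\le M<M_0$. If $j\ge j_0$, it gives $N(I)<j/c$, that is, $j>cN(I)$. So for $N(I)\ge M_0$ the terms of index below $cN(I)$ are pairwise incongruent mod $I$. $\square$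

This proves $\gamma_K=\pi/(2\sqrt{|\Delta|})\le\pi/(2\sqrt3)<1$ for imaginary quadratic $K$. Hence such a $K$ has no Schinzel sequence, and the list in $\mathbb Z[\omega]$ above cannot be continued forever.

**Where this stops.** We used that $|N(a-b)|$ is the square of a distance. Let $\varphi=(1+\sqrt5)/2$ and $K=\mathbb Q(\sqrt5)$, $\mathcal O_K=\mathbb Z[\varphi]$. The two points $0$ and $\varphi^k$ have a difference of norm $\pm1$ for every $k$, while their distance in any reasonable picture of $K$ tends to infinity with $k$. As soon as there are infinitely many units, the region $|N(x)|\le N$ is unbounded and contains infinitely many lattice points, and (1) gives no bound on the diameter of $\{a_0,\dots,a_{N-1}\}$ that one can read off. Two things are needed: a reason why the points are nevertheless confined, and, once they are, a substitute for the isodiametric inequality. The first comes from the unit equation, the second from using all ideals of norm $N$ at once.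

## Three points are rigid

Two points can be spread apart by units. Three points cannot, apart from one common unit factor. The reason is the only deep theorem that we use.

**Siegel's theorem on unit equations** (Siegel 1921; see Lang, *Fundamentals of Diophantine Geometry*, Ch. 8). For $\alpha,\beta\in K^*$ the equation $\alpha u+\beta v=1$ has only finitely many solutions $u,v\in\mathcal O_K^*$.

**Example.** Take $\mathbb Z[\varphi]$ and look for sets whose differences are all units. Translate one point to $0$ and multiply by a unit so that a second point is $1$. A third point $u$ must be a unit with $u-1$ a unit. Let $T$ be the trace of $u$; then $N(1-u)=1-T+N(u)$. If $N(u)=1$, then $2-T=\pm1$, so $T=1$ or $T=3$; the polynomial $x^2-x+1$ has no root in $K$, and $x^2-3x+1$ has the roots $\varphi^{\pm2}$. If $N(u)=-1$, then $T=\pm1$, and $x^2\mp x-1$ has the roots $\pm\varphi,\mp\varphi^{-1}$. So there are exactly six positions for a third point: $\varphi^2,\varphi^{-2},\pm\varphi,\pm\varphi^{-1}$. Every set with at least two points and with unit differences has the form $b+\varepsilon P$, where $\varepsilon$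 is a unit and $P$ is contained in the eight-element set consisting of $0$, $1$ and these six numbers.

**Lemma 1.** For $\lambda\ge1$ there is a finite set $E\subset\mathcal O_K$ such that every finite $S\subset\mathcal O_K$ with $|S|\ge3$ and $|N(a-b)|\le\lambda$ for all $a,b\in S$ has the form $S=b+\varepsilon P$ with $b\in\mathcal O_K$, $\varepsilon\in\mathcal O_K^*$, $P\subset E$.

*Proof.* There are finitely many ideals of norm at most $\lambda$, so there is a finite set $R$ of representatives, up to units, of the nonzero elements of $\mathcal O_K$ of absolute norm at most $\lambda$. Choose $b_1\ne b_2$ in $S$ and write $b_2-b_1=\varepsilon r$ with $r\in R$ and $\varepsilon$ a unit. Put $P=\varepsilon^{-1}(S-b_1)$. It contains $0$ and $r$, and its differences still have absolute norm at most $\lambda$. Any other $p\in P$ satisfies $p=ur'$ and $p-r=u'r''$ with $r',r''\in R$ and units $u,u'$. Hence $ur'-u'r''=r$, that is,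
$$\frac{r'}r\,u-\frac{r''}r\,u'=1 .$$
For each of the finitely many triples $(r,r',r'')$ Siegel's theorem leaves finitely many $u$, so finitely many $p=ur'$. Let $E$ consist of $0$, of $R$, and of all these $p$. Then $S=b_1+\varepsilon P$ with $P\subset E$. $\square$

## Gluing residue classes

Lemma 1 is about norms bounded by a constant, while (1) has the growing bound $N$. The remedy is to look at one residue class modulo an element $y$ of norm comparable to $N$: dividing by $y$ brings the differences inside the class back to bounded norm. Each class is then rigid, but with its own unit $\varepsilon_j$. The next proposition shows that the norm bound *between* classes forces all the units to be comparable and all the classes to be close together.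

**Proposition 2.** For $\lambda\ge1$ there is a constant $C=C(K,\lambda)$ with the following property. Let $0\ne y\in\mathcal O_K$. Let $Q_1,\dots,Q_r\subset\mathcal O_K$ be pairwise disjoint finite sets, each with at least $d+1$ elements and each contained in one residue class mod $y$. Suppose $|N(a-b)|\le\lambda|N(y)|$ for all $a,b\in\bigcup_jQ_j$. Assume $d\ge2$. Then there is a unit $\varepsilon$ with $|a-b|_v\le C|\varepsilon y|_v$ for all $v$ and all $a,b\in\bigcup_jQ_j$.

*Proof.* **Step 1: the shape of each class.** We apply Lemma 1 inside each class. For $c\in Q_j$ the set $y^{-1}(Q_j-c)$ lies in $\mathcal O_K$, has at least $d+1\ge3$ elements, and its differences have absolute norm at most $\lambda$. So $Q_j=c_j+y\varepsilon_jP_j$ with $c_j\in\mathcal O_K$, $\varepsilon_j$ a unit, $P_j\subset E$. Let $s>0$ and $S$ be the minimum and the maximum of $|p-p'|_v$ over all $v$ and all $p\ne p'$ in $E$; they depend only on $K$ and $\lambda$. Then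
$$s|y\varepsilon_j|_v\le|q-q'|_v\le S|y\varepsilon_j|_v\qquad(q\ne q'\text{ in }Q_j).\tag{2}$$

**Step 2: a pair that is far apart at every place.** To exploit the norm bound between two classes we need a pair whose difference is not small anywhere. *Claim: for $j\ne k$ there are $q\in Q_j$, $q'\in Q_k$ with*
$$|q-q'|_v\ge\tfrac s2\max(|y\varepsilon_j|_v,|y\varepsilon_k|_v)\quad\text{for all }v.\tag{3}$$
Call $(q,q')\in Q_j\times Q_k$ bad at $v$ if (3) fails at $v$. Suppose $|\varepsilon_j|_v\ge|\varepsilon_k|_v$. If $(q_1,q')$ and $(q_2,q')$ with $q_1\ne q_2$ were both bad at $v$, then $|q_1-q_2|_v<s|y\varepsilon_j|_v$, against (2). So each $q'$ is in at most one pair bad at $v$, and at most $|Q_k|$ pairs are bad at $v$. If instead $|\varepsilon_j|_v<|\varepsilon_k|_v$, the same argument with the roles exchanged gives at most $|Q_j|$ bad pairs. There are at most $d$ places, so at most $d\max(|Q_j|,|Q_k|)$ pairs are bad somewhere. This is less than $|Q_j||Q_k|$, because both sets have more than $d$ elements. A pair that is never bad proves the claim.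

**Step 3: the units are comparable.** For the pair in (3), $q\ne q'$ and
$$\lambda|N(y)|\ge|N(q-q')|=\prod_v|q-q'|_v^{n_v}\ge\Bigl(\frac s2\Bigr)^d|N(y)|\prod_v\max(|\varepsilon_j|_v,|\varepsilon_k|_v)^{n_v}.$$
Divide by $\prod_v|\varepsilon_k|_v^{n_v}=1$:
$$\prod_v\max(1,|\varepsilon_j/\varepsilon_k|_v)^{n_v}\le H:=\max\bigl(1,\lambda(2/s)^d\bigr).$$
Every factor is at least $1$, so each one is at most $H$. Hence $|\varepsilon_j|_v\le H|\varepsilon_k|_v$ for all $v,j,k$ (trivially if $j=k$).

**Step 4: the classes are close together.** Put $\varepsilon=\varepsilon_1$. For $j\ne1$ take the pair $(q,q')\in Q_j\times Q_1$ from (3). Then $|q-q'|_w\ge\frac s2|y\varepsilon|_w$ for all $w$. The product of the $|q-q'|_w^{n_w}$ is at most $\lambda|N(y)|$ and no factor is small, so no factor is large: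
$$|q-q'|_v^{n_v}\le\lambda|N(y)|\prod_{w\ne v}\Bigl(\frac s2|y\varepsilon|_w\Bigr)^{-n_w}=\lambda\Bigl(\frac2s\Bigr)^{d-n_v}|y\varepsilon|_v^{n_v},$$
because $\prod_w|y\varepsilon|_w^{n_w}=|N(y)|$. So $|q-q'|_v\le C_1|y\varepsilon|_v$ with $C_1=C_1(K,\lambda)$.

**Step 5: conclusion.** By (2) and Step 3, each $Q_j$ has $v$-diameter at most $S|y\varepsilon_j|_v\le SH|y\varepsilon|_v$. Fix a point $q_1\in Q_1$. From any $a\in Q_j$ we reach $q_1$ by going to $q$ inside $Q_j$, then to $q'\in Q_1$, then to $q_1$; so $|a-q_1|_v\le(2SH+C_1)|y\varepsilon|_v$. Two such estimates give the assertion with $C=2(2SH+C_1)$. $\square$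

## Ideals of the same norm, and characters

Suppose now $d\ge2$. From Proposition 2 we shall get, after translation and division by some $y_n=n!\,\varepsilon_n$, point sets inside a fixed compact set. To derive a contradiction we use that they represent the classes modulo *every* ideal of norm $N=(2\cdot n!)^d$. The ideal $(2\cdot n!)$ is one such. Others come from
$$K^1=\{\theta\in K^*:N(\theta)\in\{1,-1\}\},$$
as the ideals $(2\theta^{-1}n!)$. For example, in $\mathbb Q(\sqrt2)$ the element $\theta=(11+6\sqrt2)/7$ has norm $(121-72)/49=1$, and $\theta^{-1}=(11-6\sqrt2)/7$; the element $2\theta^{-1}n!$ is integral as soon as $n\ge7$. This is the role of the factorial: it absorbs every denominator eventually. The factor $2$ will provide $2^d\ge d+1$ points in each class mod $n!$, as Proposition 2 requires.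

Write $e(t)=e^{2\pi it}$.

**Lemma 3.** Let $\theta\in K^1$ and $0\ne w\in\mathcal O_K$. There is $n_1=n_1(\theta,w)$ such that for all $n\ge n_1$ and every unit $\varepsilon$, putting $y=n!\,\varepsilon$ and $x=2\theta^{-1}y$, we have $x\in\mathcal O_K$, $|N(x)|=(2\cdot n!)^d$, and $\psi(a)=e(\mathrm{Tr}(aw/x))$ is a nontrivial character of $\mathcal O_K/(x)$.

*Proof.* Write $\theta^{-1}=\beta/b$ with $\beta\in\mathcal O_K$ and $b$ a positive integer. For $n\ge b$ we have $b\mid n!$, so $x\in\mathcal O_K$. The norm is clear. The character $\psi$ is trivial on $(x)$ because $\mathrm{Tr}(w\mathcal O_K)\subset\mathbb Z$. Recall that the inverse different $\mathfrak D^{-1}$ is the set of $z\in K$ with $\mathrm{Tr}(z\mathcal O_K)\subset\mathbb Z$, and that $N(\mathfrak D)=|\Delta|$. If $\psi$ were trivial on $\mathcal O_K$, then $w/x\in\mathfrak D^{-1}$, so $(w/x)\mathfrak D$ would be a nonzero integral ideal, and its norm $|N(w)||\Delta|/|N(x)|$ would be at least $1$. Since $|N(x)|=(2\cdot n!)^d$, this is false for large $n$. Nothing here depends on $\varepsilon$. $\square$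

**The space $K_{\mathbb R}$.** Let $\sigma$ run over the $d$ embeddings $K\to\mathbb C$. Identify $K_{\mathbb R}=K\otimes\mathbb R$ with $\{\zeta\in\mathbb C^d:\zeta_{\bar\sigma}=\overline{\zeta_\sigma}\}$, and put $\mathrm{Tr}(\zeta)=\sum_\sigma\zeta_\sigma$, $N(\zeta)=\prod_\sigma\zeta_\sigma$; products and exponentials are taken coordinatewise, and $|\zeta|_v=|\zeta_\sigma|$ for $\sigma$ belonging to $v$. The ring $\mathcal O_K$ is a lattice in $K_{\mathbb R}$, and $K$, its $\mathbb Q$-span, is dense. For $\mathbb Q(\sqrt2)$ this is $\mathbb R^2$ with $\mathrm{Tr}=\zeta_1+\zeta_2$ and $N=\zeta_1\zeta_2$; for $\mathbb Q(i)$ it is $\mathbb C$, embedded as the pairs $(z,\bar z)$, with $\mathrm{Tr}=2\operatorname{Re}z$ and $N=|z|^2$. For a compactly supported probability measure $\nu$ on $K_{\mathbb R}$ put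
$$\hat\nu(\xi)=\int e(\mathrm{Tr}(x\xi))\,d\nu(x)\qquad(\xi\in K_{\mathbb R}).$$

**From a Schinzel sequence to a measure.** Let $(a_i)$ be a Schinzel sequence in $\mathcal O_K$, $d\ge2$. We construct a compactly supported probability measure $\nu$ on $K_{\mathbb R}$ with
$$\hat\nu(\xi)=0\quad\text{for all }\xi=\tfrac w2\theta,\ 0\ne w\in\mathcal O_K,\ \theta\in K^1.\tag{4}$$

**Step 1: confine the points.** Let $n\ge1$, $N=(2\cdot n!)^d$ and $A_N=\{a_0,\dots,a_{N-1}\}$. This is a complete system of representatives mod $2\cdot n!$, and each class mod $n!$ is the union of $2^d$ classes mod $2\cdot n!$. So each class mod $n!$ contains exactly $2^d\ge d+1$ elements of $A_N$. Let $y=n!$ and let the $Q_j$ be the intersections of $A_N$ with the classes mod $n!$. By (1), $|N(a-b)|\le N=2^d|N(y)|$ on $A_N$. Proposition 2 with $\lambda=2^d$ gives a unit $\varepsilon_n$ such that, with $y_n=n!\,\varepsilon_n$ and $t_n=a_0$, all points $(a-t_n)/y_n$, $a\in A_N$, lie in the compact set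
$$B=\{x\in K_{\mathbb R}:|x|_v\le C\text{ for all }v\},$$
where $C$ does not depend on $n$.

**Step 2: pass to a limit.** Let $\nu_n$ be the uniform probability measure on these points,
$$\nu_n=\frac1N\sum_{a\in A_N}\delta_{(a-t_n)/y_n}.$$
Since $B$ is compact, a subsequence converges weakly to a probability measure $\nu$ on $B$.

**Step 3: the transform vanishes.** Let $\xi=\frac w2\theta$ be as in (4). For $n\ge n_1(\theta,w)$ let $x_n=2\theta^{-1}y_n$ as in Lemma 3. Then $\xi/y_n=w\theta/(2y_n)=w/x_n$, so
$$\hat\nu_n(\xi)=\frac{e(-\mathrm{Tr}(t_nw/x_n))}N\sum_{a\in A_N}e(\mathrm{Tr}(aw/x_n)).$$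
Because $|N(x_n)|=N$, the set $A_N$ is a complete system of representatives mod $(x_n)$; the sum is that of a nontrivial character over a finite group, hence $0$. The function $x\mapsto e(\mathrm{Tr}(x\xi))$ is continuous, so $\hat\nu(\xi)=\lim\hat\nu_n(\xi)=0$ along the subsequence. This is (4). Note that $\varepsilon_n$ does not change the ideal $(x_n)=(2\theta^{-1}n!)$, which is why confinement up to an unknown unit is good enough. $\square$

Theorem A is now reduced to showing that no such $\nu$ exists. It is instructive to see that $\theta=1$ alone would not suffice. Let $\nu$ be the uniform probability measure on a fundamental parallelepiped of the lattice $2\mathfrak D^{-1}$ in $K_{\mathbb R}$. For $0\ne w\in\mathcal O_K$ the function $x\mapsto e(\mathrm{Tr}(xw/2))$ is invariant under $2\mathfrak D^{-1}$ and is a nontrivial character of $K_{\mathbb R}/2\mathfrak D^{-1}$, so its integral is $0$. This $\nu$ satisfies (4) for $\theta=1$. The single ideal $(2\cdot n!)$ gives no contradiction; the many ideals of its norm must be played against each other.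

## Too many zeros on the diagonal

In $\mathbb Q(\sqrt2)$, condition (4) says that $\hat\nu$ vanishes at a dense set of points of a branch of each hyperbola $\xi_1\xi_2=N(w)/4$. By continuity it vanishes on the branch. Since $\nu$ has compact support, $\hat\nu$ extends to an entire function on $\mathbb C^2$, which then vanishes on the whole complex hyperbola, including its points $(s,s)$ with $s^2=N(w)/4$. So one entire function of exponential type in one variable has zeros of all the moduli $\frac12\sqrt{|N(w)|}$. Exponential type allows a number of zeros in $|s|\le R$ that is linear in $R$; here the number of zeros is that of the norms up to $4R^2$. We first check that norms are not too rare.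

**Lemma 4.** Let $\mathcal N=\{|N(w)|:0\ne w\in\mathcal O_K\}$. Then $\sum_{n\in\mathcal N}1/n=\infty$.

*Proof.* Since $\zeta_K$ has a pole at $1$, as $s\to1^+$ the Euler product gives $\log\zeta_K(s)=\sum_{\mathfrak p}N(\mathfrak p)^{-s}+O(1)\to\infty$; the terms with higher powers of $N(\mathfrak p)$ are bounded by $2\sum_{\mathfrak p}N(\mathfrak p)^{-2}\le2d\sum_pp^{-2}$, because at most $d$ primes lie above each rational prime $p$. The primes $\mathfrak p$ of residue degree at least $2$ have $N(\mathfrak p)\ge p^2$ and contribute at most $d\sum_pp^{-2}$. Let $\mathcal P$ be the set of rational primes $p$ with a prime $\mathfrak p_p$ of degree one above them. What remains is at most $d\sum_{p\in\mathcal P}p^{-s}$, so $\sum_{p\in\mathcal P}1/p=\infty$.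

Let $J_1,\dots,J_h$ be integral ideals representing all ideal classes. For each $p\in\mathcal P$ some $\mathfrak p_pJ_i$ is principal, and then $p\,N(J_i)\in\mathcal N$. As there are finitely many $i$, for some $i$ the set of $p$ that use $J_i$ has a divergent sum of reciprocals. For this fixed $i$ the map $p\mapsto pN(J_i)$ is injective, so $\sum_{n\in\mathcal N}1/n=\infty$. $\square$

**Proposition 5.** Let $d\ge2$. There is no compactly supported probability measure $\nu$ on $K_{\mathbb R}$ satisfying (4).

*Proof.* Suppose $\nu$ is one. Then
$$F(\zeta)=\int e\Bigl(\sum_\sigma x_\sigma\zeta_\sigma\Bigr)\,d\nu(x)\qquad(\zeta\in\mathbb C^d)$$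
is entire, since the support is compact, and it extends $\hat\nu$.

**Step 1: from a real piece to the complex norm hypersurface.** We show: *if $0\ne w\in\mathcal O_K$, $u=w/2$ and $s\in\mathbb C$ satisfies $s^d=N(u)$, then $F(s,\dots,s)=0$.* Let $L=\{l\in\mathbb C^d:\sum_\sigma l_\sigma=0\}$ and $L_{\mathbb R}=L\cap K_{\mathbb R}$. The space $K_{\mathbb R}$ is the fixed set of the antilinear involution of $\mathbb C^d$ that sends $(\zeta_\sigma)_\sigma$ to $(\overline{\zeta_{\bar\sigma}})_\sigma$. This involution preserves $L$, so $L=L_{\mathbb R}\oplus iL_{\mathbb R}$. Consider the entire function $G(l)=F(u\exp(l))$ on $L$.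

First, $G$ vanishes on $L_{\mathbb R}$. Let $l\in L_{\mathbb R}$ and $g=\exp(l/d)\in K_{\mathbb R}$, so $N(g)=1$. Choose $\alpha_k\in K^*$ with $\alpha_k\to g$ in $K_{\mathbb R}$, and put $\theta_k=\alpha_k^d/N(\alpha_k)$. The norm of the rational number $N(\alpha_k)$ is $N(\alpha_k)^d$, so $N(\theta_k)=1$ and $\theta_k\in K^1$. Also $\theta_k\to g^d/N(g)=\exp(l)$. By (4), $F(u\theta_k)=0$; by continuity $G(l)=F(u\exp(l))=0$.

Next, $G$ vanishes on $L$. A real basis of $L_{\mathbb R}$ is a complex basis of $L$. In the corresponding coordinates $G$ is an entire function that vanishes at all real points. All its partial derivatives at $0$ can be computed along real directions, so they vanish, and $G\equiv0$.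

Finally, reach the diagonal. Choose $l_\sigma$ with $\exp(l_\sigma)=s/u_\sigma$. As $\prod_\sigma s/u_\sigma=s^d/N(u)=1$, we have $\sum_\sigma l_\sigma\in2\pi i\mathbb Z$. Changing one $l_\sigma$ by an element of $2\pi i\mathbb Z$ we get $l\in L$, and $u\exp(l)=(s,\dots,s)$. So $F(s,\dots,s)=G(l)=0$.

**Step 2: count zeros.** We restrict to the diagonal, where the growth is controlled. Let
$$f(s)=F(s,\dots,s)=\int e(s\,\mathrm{Tr}\,x)\,d\nu(x).$$
It is entire, $f(0)=1$, and $|f(s)|\le e^{c|s|}$ for some $c>0$, since $\mathrm{Tr}\,x$ is bounded on the support of $\nu$. Let $n_f(R)$ be the number of zeros in $|s|\le R$, with multiplicity. Jensen's formula says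
$$\int_0^{R}n_f(t)\frac{dt}t=\frac1{2\pi}\int_0^{2\pi}\log|f(Re^{i\phi})|\,d\phi-\log|f(0)|\le cR .$$
Since $n_f$ is nondecreasing,
$$n_f(R)\le\int_R^{eR}n_f(t)\frac{dt}t\le ceR .$$
For each $n\in\mathcal N$, write $n=|N(w)|$ and choose $s$ with $s^d=N(w/2)$; Step 1 gives a zero with $|s|=n^{1/d}/2$. Zeros for distinct $n$ have distinct moduli. So for $X\ge1$
$$\#\{n\in\mathcal N:n\le X\}\le n_f(X^{1/d}/2)\le c'X^{1/d}\le c'X^{1/2},$$
where the last inequality is the place where $d\ge2$ counts.

**Step 3: contradiction.** Let $m_k$ be the $k$-th element of $\mathcal N$. Taking $X=m_k$ gives $k\le c'm_k^{1/2}$, so $m_k\ge(k/c')^2$ and $\sum_{n\in\mathcal N}1/n<\infty$, against Lemma 4. $\square$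

For $d=1$ the statement is false, as it must be: for $K=\mathbb Q$ the uniform measure on $[0,2]$ has $\hat\nu(\xi)=(e(2\xi)-1)/(4\pi i\xi)$, which vanishes at all $\xi\in\frac12\mathbb Z\setminus\{0\}$, and here $K^1=\{1,-1\}$, so (4) holds.

**Proof of Theorem A.** If $K\ne\mathbb Q$ and $\mathcal O_K$ had a Schinzel sequence, the construction of the previous section would give a compactly supported probability measure with (4), and Proposition 5 says that there is none. $\square$

## Almost complete systems of representatives

The argument has room to spare. The points need only represent most classes about once, and the bound (1) may be worse by a constant factor $\kappa$.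

**Proof of Theorem B.** Suppose the theorem fails for some $\kappa$. Then there are $\delta_k\to0$, $n_k\to\infty$ and finite sets $A_k$ satisfying (a) and (b) with $n=n_k$, $N=N_k=(2\cdot n_k!)^d$ and $\delta=\delta_k$.

**Step 1: remove the thin classes.** Proposition 2 needs at least $d+1$ points per class, so we discard the others and check that little is lost. Call a class mod $n_k!$ *poor* if it contains at most $d$ elements of $A_k$. It is a union of $2^d>d$ classes mod $2\cdot n_k!$, so at least one of these contains no element of $A_k$ and contributes $1$ to the sum in (b) for $x=2\cdot n_k!$. Hence there are at most $\delta_kN_k$ poor classes. Let $A_k'$ be $A_k$ with all elements in poor classes removed; we removed at most $d\delta_kN_k$ elements. Also $\bigl||A_k|-N_k\bigr|\le\delta_kN_k$ by (b) for the same $x$. Therefore $|A_k'|/N_k\to1$.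

**Step 2: confine and pass to the limit.** Let $k$ be so large that $A_k'$ is nonempty. Apply Proposition 2 with $y=n_k!$, $\lambda=2^d\kappa$, and the $Q_j$ the nonempty intersections of $A_k'$ with classes mod $n_k!$; each has at least $d+1$ elements, and (a) reads $|N(a-b)|\le\kappa N_k=2^d\kappa|N(y)|$. We get $y_k=n_k!\,\varepsilon_k$ with $\varepsilon_k$ a unit, and $t_k\in A_k'$, such that all $(a-t_k)/y_k$, $a\in A_k'$, lie in a compact set $B$ independent of $k$. The measures
$$\nu_k=\frac1{N_k}\sum_{a\in A_k'}\delta_{(a-t_k)/y_k}$$
on $B$ have total mass $|A_k'|/N_k\to1$. So a subsequence converges weakly to a measure $\nu$ on $B$ of total mass $1$.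

**Step 3: the transform still vanishes.** Let $\xi=\frac w2\theta$ be as in (4), and for $k$ large let $x_k=2\theta^{-1}y_k$ and $\psi$ be as in Lemma 3. As before $\xi/y_k=w/x_k$, and the translation by $t_k$ only contributes a factor of absolute value $1$. Passing from $A_k'$ to $A_k$ costs at most $d\delta_kN_k$. Since $|N(x_k)|=N_k$, condition (b) applies to $x_k$; and $\sum_c\psi(c)=0$ over $c\in\mathcal O_K/(x_k)$. So
$$N_k|\hat\nu_k(\xi)|\le\Bigl|\sum_{a\in A_k}\psi(a)\Bigr|+d\delta_kN_k=\Bigl|\sum_c\bigl(\#(A_k\cap c)-1\bigr)\psi(c)\Bigr|+d\delta_kN_k\le(d+1)\delta_kN_k .$$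
Hence $\hat\nu(\xi)=0$ for all $\xi$ in (4), and this contradicts Proposition 5. $\square$

## The constant $\gamma_K$ lies strictly between $0$ and $1$

The value of $\gamma_K$ for imaginary quadratic $K$ was computed above. For $K=\mathbb Q$ the sequence $a_i=i$ makes $c=1$ admissible, so $\gamma_{\mathbb Q}=1$. Two claims of Theorem C remain, both for $K\ne\mathbb Q$.

**Proof that $\gamma_K<1$.** We turn an admissible $c$ into a set as in Theorem B. Let $(a_i)$ and $M_0$ belong to $c$. The $a_i$ are distinct, as one sees with an ideal $I$ such that $N(I)\ge M_0$ and $cN(I)$ exceeds both indices. Let $\delta$ and $n_0$ be those of Theorem B for $\kappa=1$; they depend only on $K$. Choose $n\ge n_0$ with $N=(2\cdot n!)^d\ge M_0$ and put $A=\{a_i:0\le i<cN\}$, so $|A|=\lceil cN\rceil$.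

Condition (a) holds with $\kappa=1$: let $i<j<cN$ and $x=a_i-a_j$. If $|N(x)|\ge M_0$, then $a_i\equiv a_j$ mod $(x)$ forces $j\ge c|N(x)|$, so $|N(x)|\le j/c<N$. Otherwise $|N(x)|<M_0\le N$. For condition (b), let $|N(x)|=N$. As $N\ge M_0$, each class mod $x$ contains at most one element of $A$, so the sum in (b) counts the empty classes and equals $N-\lceil cN\rceil\le(1-c)N$. If $1-c\le\delta$, then $A$ would satisfy (a) and (b), which Theorem B excludes. So $1-c>\delta$ for every admissible $c$, and $\gamma_K\le1-\delta<1$. $\square$

In particular, for every $c$ in $(0,1]$ with $c\ge1-\delta$, no sequence has its first $\lceil cN(I)\rceil$ terms distinct mod $I$ for all ideals $I$ of large norm.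

**Proof that $\gamma_K>0$.** We show that listing by size gives some positive $c$. Put $\|a\|=\max_v|a|_v$. Since $\mathcal O_K$ is a lattice in $K_{\mathbb R}$, there are finitely many elements of bounded $\|a\|$, so we can list $\mathcal O_K$ as $a_0,a_1,\dots$ by nondecreasing $\|a\|$, with $a_0=0$.

There is $c_0\in(0,1]$ with $\#\{a\in\mathcal O_K:\|a\|<\rho\}\ge c_0\rho^d$ for all $\rho\ge1$. Indeed, the number of lattice points in the region $\|x\|<\rho$ is asymptotic to a positive constant times $\rho^d$, so it is at least $c_1\rho^d$ for $\rho\ge\rho_0$, with some $c_1>0$ and $\rho_0\ge1$; for $1\le\rho\le\rho_0$ the count is at least $1\ge\rho^d/\rho_0^d$ because of the element $0$. Take $c_0=\min(1,c_1,\rho_0^{-d})$.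

Let $j\ge1$ and $\rho=\|a_j\|$. As $|N(a_j)|\ge1$, we have $\rho\ge1$. All $a$ with $\|a\|<\rho$ are among $a_0,\dots,a_{j-1}$, so $c_0\rho^d\le j$. For $i<j$ we have $|a_i-a_j|_v\le2\rho$ for all $v$, so
$$0<|N(a_i-a_j)|\le(2\rho)^d\le\frac{2^dj}{c_0}.$$
If $a_i\equiv a_j$ mod $I$, then $N(I)\le|N(a_i-a_j)|\le2^dj/c_0$, that is, $j\ge cN(I)$ with $c=2^{-d}c_0$. So for every nonzero ideal $I$ the terms of index below $cN(I)$ are pairwise incongruent mod $I$. This $c$ is admissible, with $M_0=1$, and $\gamma_K\ge2^{-d}c_0>0$. This completes the proof of Theorem C. $\square$
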